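\title{A local cohomology module whose endomorphism ring is not Noetherian}

\begin{abstract}
Let $A$ be a Gorenstein local ring and $I$ a proper ideal of height $c$. We show that the endomorphism ring of the local cohomology module $H^c_I(A)$ need not be Noetherian. The counterexample is explicit: $A$ is the completed cone over a sextic surface in $\mathbb P^3$, and $I$ is the ideal of three twisted cubics on it. In characteristic zero $A$ can be taken to be a normal domain with isolated singularity. We also show that the endomorphism ring is Noetherian for all pairs $(A,I)$ of dimension $d$ and height $c$ if and only if $c=0$ or $d-c\le 1$. The proof identifies the endomorphism ring with a ring of sections on the formal neighborhood of a curve whose conormal bundle is trivial on each component, although none of its positive powers has a nonzero section.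
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a commutative Noetherian ring and $I$ an ideal. For an $A$-module $M$ let $\Gamma_I(M)=\bigcup_n(0:_MI^n)$ be the submodule of elements killed by a power of $I$. The right derived functors of $\Gamma_I$ are the local cohomology modules $H^i_I(M)$. A local ring is \emph{Gorenstein} if it has finite injective dimension over itself; the hypersurface rings $k[[x_1,\dots,x_r]]/(f)$, $f\neq0$, are examples. If $(A,\mathfrak m)$ is Gorenstein and $I$ is a proper ideal of height $c$, then the grade of $I$ is $c$, so $H^c_I(A)$ is the first of the modules $H^i_I(A)$ that does not vanish. This paper is about its endomorphism ring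
\[
B(A,I)=\operatorname{Hom}_A\bigl(H^c_I(A),H^c_I(A)\bigr),\qquad c=\operatorname{height}I ,
\]
which is known to be commutative (see also Remark~\ref{rem:commutative}).

The module $H^c_I(A)$ is in general not finitely generated, so no formal reason makes $B(A,I)$ small. In the simplest cases it is small nevertheless. Let $I=(x)$ with $x$ a nonzerodivisor. Then $H^1_I(A)=A_x/A$ is the union of the cyclic submodules $x^{-n}A/A\cong A/x^nA$. An endomorphism preserves $x^{-n}A/A$, which is the set of elements killed by $x^n$, and acts on it as multiplication by an element of $A/x^nA$; hence $B(A,I)=\varprojlim A/x^nA$ is the $x$-adic completion of $A$. For $I=\mathfrak m$ one finds the $\mathfrak m$-adic completion $\widehat A$. In general the $I$-adic completion of $A$ acts on $H^c_I(A)$, because every element is killed by a power of $I$, and the two examples suggest that $B(A,I)$ stays close to this Noetherian ring. This leads to the question posed in \cite{Schenzel}: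

\begin{quote}
\emph{Is $B(A,I)$ a Noetherian ring for every Gorenstein local ring $A$ and every proper ideal $I$ of $A$?}
\end{quote}

The answer is no.

\begin{theorem}\label{thm:explicit}
Let $k$ be a field and let $\lambda_1,\lambda_2,\lambda_3\in k^*$ be distinct, with $\lambda_1/\lambda_2$ not a root of unity. Let
\[
P_i=(x_0x_3-x_1x_2,\;x_1^2-\lambda_ix_0x_2,\;x_1x_3-\lambda_ix_2^2)\subset k[x_0,\dots,x_3]
\]
be the ideal of the twisted cubic $(\lambda_iu^3:\lambda_iu^2v:uv^2:v^3)$, and put
\[
f=x_3^4(x_0x_3-x_1x_2)+\prod_{i=1}^3(x_1^2-\lambda_ix_0x_2),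
\]
\[
A=k[[x_0,x_1,x_2,x_3]]/(f),\qquad I=(P_1\cap P_2\cap P_3)A .
\]
Then $A$ is Gorenstein, $\dim A=3$, $\operatorname{height}I=1$, and $\operatorname{Hom}_A(H^1_I(A),H^1_I(A))$ is not Noetherian.
\end{theorem}

Such $\lambda_i$ exist in every field that is not algebraic over a finite field: take $\lambda_i=i$ in characteristic zero, and $(\theta,1,\theta^2)$ with $\theta$ transcendental over the prime field otherwise. Theorem~\ref{thm:explicit} claims only the Gorenstein property for $A$. A less explicit choice of $f$ shows that the failure is not caused by bad singularities.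

\begin{theorem}\label{thm:normal}
If $\operatorname{char}k=0$, there are a Gorenstein ring $A=k[[x_0,\dots,x_3]]/(f)$ of dimension $3$ that is a complete normal domain with isolated singularity and an ideal $I\subset A$ of height $1$ such that $\operatorname{Hom}_A(H^1_I(A),H^1_I(A))$ is not Noetherian.
\end{theorem}

The last theorem determines the dimensions and heights in which the answer is positive. It shows that $\dim A=3$, $c=1$, $\dim A/I=2$ are the smallest values for which a counterexample exists.

\begin{theorem}\label{thm:range}
Let $0\le c\le d$. The ring $\operatorname{Hom}_A(H^c_I(A),H^c_I(A))$ is Noetherian for all Gorenstein local rings $A$ of dimension $d$ and all ideals $I$ of height $c$ if and only if $c=0$ or $d-c\le1$.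
\end{theorem}

The plan is as follows. As in the case $I=(x)$, the ring $B(A,I)$ is an inverse limit of rings that are finite over $A$ (Section~\ref{sec:limit}). When $A$ is the completed cone over a surface $Z\subset\mathbb P^3$ and $I$ comes from a curve $Y\subset Z$, these finite rings consist of sections of the sheaves $\mathcal O(j)$ on the thickenings of $Y$ in $Z$, and $B(A,I)$ is a product $\prod_{j\ge0}B_j$ of graded pieces (Section~\ref{sec:cone}). Such a ring cannot be Noetherian if $B_0=k$ while some $B_j$ is infinite-dimensional, and both conditions are read off from the conormal bundle of $Y$ in $Z$ (Section~\ref{sec:criterion}, where the mechanism is worked out on a cycle of two lines). Sections~\ref{sec:cubics} and~\ref{sec:sextics} construct $Y$ and $Z$, and Section~\ref{sec:higher} raises $d$ and $c$.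

\section{The endomorphism ring as an inverse limit}\label{sec:limit}

A Noetherian ring is Gorenstein if all of its localizations at primes are. We use the theorem of Bass that the minimal injective resolution $E^\bullet$ of a Gorenstein ring $A$ has terms $E^i=\bigoplus_{\operatorname{height}\mathfrak p=i}E(A/\mathfrak p)$, where $E(A/\mathfrak p)$ is the injective hull of $A/\mathfrak p$. Every element of $E(A/\mathfrak p)$ is killed by a power of $\mathfrak p$, and elements of $A\setminus\mathfrak p$ act bijectively on it. Thus $\Gamma_I(E(A/\mathfrak p))$ is $E(A/\mathfrak p)$ if $I\subseteq\mathfrak p$ and $0$ otherwise.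

\begin{lemma}\label{lem:limit}
Let $A$ be a Gorenstein ring, $I$ a proper ideal of height $c$, $H=H^c_I(A)$ and $K_n=\operatorname{Ext}^c_A(A/I^n,A)$. Then $\operatorname{Ext}^i_A(A/I^n,A)=0$ for $i<c$, and the natural maps $K_n\to K_{n+1}\to H$ are injective and identify $K_n$ with $0:_HI^n$. Every endomorphism of $H$ or of $K_{n+1}$ preserves $K_n$, and restriction gives a ring isomorphism
\[
\operatorname{End}_A(H)\cong\varprojlim_n\operatorname{End}_A(K_n).
\]
\end{lemma}

\begin{proof}
No prime of height less than $c$ contains $I$, so $\Gamma_I(E^i)=0$ for $i<c$, and the submodule $\operatorname{Hom}_A(A/I^n,E^i)=0:_{E^i}I^n$ vanishes too. This gives the vanishing of $\operatorname{Ext}^i$. It also shows that there are no coboundaries in degree $c$: with $\partial\colon E^c\to E^{c+1}$ the differential,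
\[
H=\ker\partial\cap\Gamma_I(E^c),\qquad K_n=\ker\partial\cap(0:_{E^c}I^n)=0:_HI^n ,
\]
and the natural maps are the inclusions of these submodules of $E^c$. An $A$-linear map sends elements killed by $I^n$ to elements killed by $I^n$; since $K_n=0:_HI^n=0:_{K_{n+1}}I^n$, restriction is defined. Finally $H=\bigcup_nK_n$, so an endomorphism of $H$ is the same as a compatible family of endomorphisms of the $K_n$.
\end{proof}

\begin{remark}\label{rem:commutative}
Let $\mathfrak p_1,\dots,\mathfrak p_r$ be the primes of height $c$ containing $I$. Since $K_n\subseteq\Gamma_I(E^c)=\bigoplus_iE(A/\mathfrak p_i)$, an endomorphism of $K_n$ that vanishes after localization at every $\mathfrak p_i$ is zero. For $\mathfrak p=\mathfrak p_i$ we have $(E^{c+1})_{\mathfrak p}=0$, so $(K_n)_{\mathfrak p}=\operatorname{Hom}(A_{\mathfrak p}/I^nA_{\mathfrak p},E(A/\mathfrak p))$ is the Matlis dual of the Artinian ring $A_{\mathfrak p}/I^nA_{\mathfrak p}$, and its endomorphism ring is that ring. In the limit, $\operatorname{End}_A(H)$ embeds in $\prod_i\widehat{A_{\mathfrak p_i}}$. So it is commutative, and its elements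 may be viewed as formal functions at the generic points of the components of $V(I)$ of codimension $c$.
\end{remark}

Each $\operatorname{End}_A(K_n)$ is a finite $A$-algebra, and the question is what happens in the limit. If $\dim A/I\le1$, the finite stages are quotients of $A$, and the limit can be controlled. Recall that Gorenstein local rings are Cohen--Macaulay, so that $\operatorname{height}I+\dim A/I=\dim A$ and $I^n$ contains a regular sequence of length $c$.

\begin{proposition}\label{prop:positive}
Let $(A,\mathfrak m)$ be a Gorenstein local ring of dimension $d$ and $I$ an ideal of height $c$. If $c=0$ or $d-c\le1$, then $B=B(A,I)$ is Noetherian.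
\end{proposition}

\begin{proof}
If $c=0$, then $H^0_I(A)$ is an ideal of $A$, so $B$ is a finitely generated $A$-module. Ideals of $B$ are $A$-submodules, so $B$ is Noetherian.

If $c=d$, then $I$ is $\mathfrak m$-primary and $\Gamma_I(E^\bullet)$ is the module $E(A/\mathfrak m)$ placed in degree $d$. So $H^d_I(A)=E(A/\mathfrak m)$, whose endomorphism ring is $\widehat A$ by Matlis duality.

Let $d-c=1$. The ring $A/I^n$ has dimension $1$ but may have depth $0$. We remove its submodule of finite length, which $K_n$ does not detect. Let $I_n=\bigcup_j(I^n:\mathfrak m^j)$. Then $I_n/I^n=\Gamma_{\mathfrak m}(A/I^n)$ has finite length, and $A/I_n$ has dimension $1$ and positive depth, so it is Cohen--Macaulay. Choose an $A$-regular sequence $\underline x=x_1,\dots,x_c$ in $I^n$ and put $A'=A/\underline xA$, a Gorenstein ring of dimension $1$. For any module $M$ killed by $\underline x$ one has $\operatorname{Ext}^c_A(M,A)\cong\operatorname{Hom}_A(M,A')$. Since $A'$ has depth $1$, $\operatorname{Hom}_A(I_n/I^n,A')=0$, and therefore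
\[
K_n\cong\operatorname{Hom}_A(A/I^n,A')=\operatorname{Hom}_{A'}(A/I_n,A').
\]
Over a Gorenstein local ring $A'$ the functor $M\mapsto M^*=\operatorname{Hom}_{A'}(M,A')$ is a duality on maximal Cohen--Macaulay modules: $M^*$ is again one, and $M\cong M^{**}$ naturally. Hence $\varphi\mapsto\varphi^*$ is a bijection $\operatorname{End}(M)\to\operatorname{End}(M^*)$. For $M=A/I_n$ it sends multiplication by $a$ to multiplication by $a$. So $\operatorname{End}_A(K_n)=A/I_n$, acting by multiplication, the restriction maps are the natural maps $A/I_{n+1}\to A/I_n$, and $B=\varprojlim A/I_n$ by Lemma~\ref{lem:limit}.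

Consider the exact sequences $0\to I_n/I^n\to A/I^n\to A/I_n\to0$. The modules on the left have finite length, so for each $n$ the images of $I_{n'}/I^{n'}\to I_n/I^n$ stabilize as $n'\to\infty$. This is the Mittag-Leffler condition, under which the sequence of inverse limits is exact. Thus $B$ is a quotient of the $I$-adic completion $\varprojlim A/I^n$, which is Noetherian.
\end{proof}

For $\dim A/I=2$ the argument breaks at one point: positive depth no longer makes $A/I_n$ Cohen--Macaulay, and $\operatorname{End}_A(K_n)$ can be larger than the image of $A$. The next section computes it in the graded case.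

\section{Cones over surfaces}\label{sec:cone}

Let $k$ be a field, $S=k[x_0,\dots,x_3]$ and $\mathfrak m=(x_0,\dots,x_3)$. The following notation is used up to Section~\ref{sec:sextics}. Let $f\in S$ be a nonzero form of positive degree and $J\subset S$ a homogeneous ideal with $f\in J$ and $\dim S/J=2$. Put
\[
R=S/(f),\quad\mathfrak a=J/(f),\quad Z=\operatorname{Proj}R,\quad A=k[[x_0,\dots,x_3]]/(f),\quad I=JA .
\]
Let $\mathcal I=\widetilde{\mathfrak a}\subset\mathcal O_Z$, let $Y_n\subset Z$ be the closed subscheme defined by $\mathcal I^n$, and let $Y=Y_1$, a curve on the surface $Z$. We need three facts about a finitely generated graded $R$-module $M$.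

\begin{itemize}
\item[(F1)] There is an exact sequence $0\to H^0_{\mathfrak m}(M)\to M\to\bigoplus_jH^0(Z,\widetilde M(j))\to H^1_{\mathfrak m}(M)\to0$, and $M\mapsto\widetilde M$ is exact and commutes with $\operatorname{Hom}$.
\item[(F2)] If $H^0_{\mathfrak m}(N)=H^1_{\mathfrak m}(N)=0$, then the same holds for $\operatorname{Hom}_R(M,N)$. Indeed, a presentation $R^b\to R^a\to M\to0$ gives $0\to\operatorname{Hom}_R(M,N)\to N^a\to L\to0$ with $L\subseteq N^b$. Then $H^0_{\mathfrak m}(\operatorname{Hom}_R(M,N))\subseteq H^0_{\mathfrak m}(N^a)=0$, and $H^1_{\mathfrak m}(\operatorname{Hom}_R(M,N))$ lies between $H^0_{\mathfrak m}(L)=0$ and $H^1_{\mathfrak m}(N^a)=0$.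
\item[(F3)] $M\otimes_RA=\prod_jM_j$. Indeed, $M\otimes_RA$ is the $\mathfrak m$-adic completion of $M$, and if $M$ is generated in degrees between $\alpha$ and $\beta$, then $M_{\ge\beta+i}\subseteq\mathfrak m^iM\subseteq M_{\ge\alpha+i}$.
\end{itemize}

\begin{proposition}\label{prop:cone}
The ring $A$ is Gorenstein of dimension $3$ and $\operatorname{height}I=1$. Suppose that $\mathcal I$ is an invertible sheaf and that $H^0(Y_n,\mathcal O_{Y_n}(j))=0$ for all $j<0$ and $n\ge1$. Then
\[
B(A,I)\cong\prod_{j\ge0}B_j,\qquad B_j=\varprojlim_nH^0(Y_n,\mathcal O_{Y_n}(j)),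
\]
as rings, where $(bb')_j=\sum_{i+i'=j}b_ib'_{i'}$ and $B_i\times B_{i'}\to B_{i+i'}$ is the product of sections.
\end{proposition}

\begin{proof}
The ring $A$ is a hypersurface ring of dimension $3$, and $A/I$ is the completion of $S/J$ at $\mathfrak m$, of dimension $2$. So $\operatorname{height}I=3-2=1$. Likewise $R$ is Gorenstein, $J$ has height $2$ in $S$, and $\mathfrak a$ has height $1$ in $R$. Lemma~\ref{lem:limit} therefore applies to $(R,\mathfrak a)$ as well as to $(A,I)$. Let
\[
N_n=\operatorname{Ext}^1_R(R/\mathfrak a^n,R),\qquad G_n=\operatorname{End}_R(N_n).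
\]
These are finitely generated graded modules, $G_n$ is a graded ring, and the restriction maps $G_{n+1}\to G_n$ preserve degrees. Away from the vertex $\mathfrak m$ the ideal $\mathfrak a$ is locally principal, so there $G_n$ is computed as in the example $I=(x)$ of the introduction. The difficulty is to show that $G_n$ is determined by what happens away from the vertex; by (F1) this is a question of depth.

\emph{Depth.} Since $\operatorname{Hom}_R(R/\mathfrak a^n,R)=0$ by Lemma~\ref{lem:limit}, applying $\operatorname{Hom}_R(-,R)$ to $0\to\mathfrak a^n\to R\to R/\mathfrak a^n\to0$ gives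
\begin{equation}\label{eq:Nn}
0\to R\to\operatorname{Hom}_R(\mathfrak a^n,R)\to N_n\to0 ,
\end{equation}
compatibly in $n$. As $R$ is Cohen--Macaulay of dimension $3$, we have $H^i_{\mathfrak m}(R)=0$ for $i\le2$. By (F2), $H^0_{\mathfrak m}$ and $H^1_{\mathfrak m}$ of the middle term vanish. For $i=0,1$ the module $H^i_{\mathfrak m}(N_n)$ lies between $H^i_{\mathfrak m}(\operatorname{Hom}_R(\mathfrak a^n,R))=0$ and $H^{i+1}_{\mathfrak m}(R)=0$, so it is zero. By (F2) again, $H^0_{\mathfrak m}(G_n)=H^1_{\mathfrak m}(G_n)=0$, and (F1) gives $(G_n)_j=H^0(Z,\widetilde{G_n}(j))$ for all $j$.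

\emph{Sheaves.} Let $\mathcal I^{-n}$ be the dual of the invertible sheaf $\mathcal I^n$. By \eqref{eq:Nn}, $\widetilde{N_n}=\mathcal I^{-n}/\mathcal O_Z$, and $N_n\to N_{n+1}$ induces the inclusion $\mathcal I^{-n}/\mathcal O_Z\subseteq\mathcal I^{-n-1}/\mathcal O_Z$. Where $\mathcal I=w\mathcal O_Z$, the sheaf $\widetilde{N_n}=w^{-n}\mathcal O_Z/\mathcal O_Z$ is free of rank one over $\mathcal O_Z/w^n\mathcal O_Z$. So $\widetilde{N_n}$ is an invertible $\mathcal O_{Y_n}$-module, and $\widetilde{G_n}=\mathcal O_{Y_n}$, acting by multiplication. Explicitly, $\varphi\in(G_n)_j$ induces a map $\widetilde{N_n}\to\widetilde{N_n}(j)$, which is multiplication by a unique section $\sigma(\varphi)$ of $\mathcal O_{Y_n}(j)$, and $\sigma$ is bijective by the previous step. Composition of maps corresponds to the product of sections. A section of $\mathcal O_{Y_{n+1}}(j)$ acts on the subsheaf $\widetilde{N_n}$, which is killed by $\mathcal I^n$, through its restriction to $Y_n$. Therefore $G_n=\bigoplus_jH^0(Y_n,\mathcal O_{Y_n}(j))$ as graded rings, compatibly in $n$, and $(G_n)_j=0$ for $j<0$ by hypothesis.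

\emph{Completion.} The ring $A$ is flat over $R$, so $K_n=\operatorname{Ext}^1_A(A/I^n,A)=N_n\otimes_RA$ and $\operatorname{End}_A(K_n)=G_n\otimes_RA$. By (F3) this is $\prod_{j\ge0}(G_n)_j$, and the product is the one that extends the product of $G_n$ continuously, given by the formula in the statement. The restriction map $\operatorname{End}_A(K_{n+1})\to\operatorname{End}_A(K_n)$ is $A$-linear and extends $G_{n+1}\to G_n$, so it is the product of the maps $(G_{n+1})_j\to(G_n)_j$. Inverse limits commute with products, and Lemma~\ref{lem:limit} finishes the proof.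
\end{proof}

The quadric surface serves both as a first example and as the stage for the construction. Let $q=x_0x_3-x_1x_2$ and $Q=\{q=0\}$, identified with $\mathbb P^1_{(s:t)}\times\mathbb P^1_{(u:v)}$ by
\[
x_0=su,\qquad x_1=sv,\qquad x_2=tu,\qquad x_3=tv .
\]

\begin{example}\label{ex:quadric}
Take $f=q$ and $J=(x_0,x_1)$, so that $Z=Q$ and $Y$ is the line $s=0$. Near $Y$ the function $\theta=s/t$ generates $\mathcal I$, and $x_0=\theta x_2$, $x_1=\theta x_3$. Thus $Y_n=\operatorname{Spec}k[\theta]/(\theta^n)\times\mathbb P^1$, with homogeneous coordinates $x_2,x_3$ on the second factor, and $\bigoplus_jH^0(Y_n,\mathcal O(j))=(k[\theta]/(\theta^n))[x_2,x_3]$. Proposition~\ref{prop:cone} gives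
\[
B(A,I)=\prod_{j\ge0}k[[\theta]]\otimes_kk[x_2,x_3]_j=k[[\theta,x_2,x_3]].
\]
This ring is Noetherian, but it is not a finite $A$-module, since $B/\mathfrak mB=k[[\theta]]$ is infinite-dimensional. Every $B_j$ is infinite-dimensional over $k$; the ring is Noetherian only because $B_0=k[[\theta]]$ is large enough to generate the $B_j$ from finitely many elements.
\end{example}

\section{A criterion in terms of the conormal bundle}\label{sec:criterion}

Example~\ref{ex:quadric} suggests keeping the pieces $B_j$ large while shrinking $B_0$ to $k$. This suffices.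

\begin{lemma}\label{lem:graded}
Let $B=\prod_{j\ge0}B_j$ be a commutative $k$-algebra, with $k$-subspaces $B_j$ and product $(bb')_j=\sum_{i+i'=j}b_ib'_{i'}$. If $B_0=k$ and $\dim_kB_j=\infty$ for some $j$, then $B$ is not Noetherian.
\end{lemma}

\begin{proof}
Let $\ell\ge1$ be the least index with $\dim_kB_\ell=\infty$, and let $B_+=\prod_{j\ge1}B_j$, an ideal with $B/B_+=k$. For $b,b'\in B_+$ the component $(bb')_\ell$ lies in $V=\sum_{i=1}^{\ell-1}B_iB_{\ell-i}$, which is finite-dimensional by the choice of $\ell$. So the projection $B_+\to B_\ell$ induces a surjection $B_+/B_+^2\to B_\ell/V$ onto an infinite-dimensional space. If $B_+$ were finitely generated, then $B_+/B_+^2$ would be finitely generated over $B/B_+=k$.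
\end{proof}

Assume that $\mathcal I$ is invertible, and let $\mathcal M=\mathcal I/\mathcal I^2$ be the conormal bundle of $Y$ in $Z$, a line bundle on $Y$. Then $\mathcal I^n/\mathcal I^{n+1}=\mathcal I^{\otimes n}\otimes\mathcal O_Y\cong\mathcal M^n$, so for all $j\in\mathbb Z$ and $n\ge1$ there is an exact sequence
\begin{equation}\label{eq:layers}
0\to\mathcal M^n(j)\to\mathcal O_{Y_{n+1}}(j)\to\mathcal O_{Y_n}(j)\to0 .
\end{equation}
Thus $B_j$ is built from the layers $H^0(Y,\mathcal M^n(j))$, $n\ge0$.

\begin{proposition}\label{prop:criterion}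
Suppose that $\mathcal I$ is invertible and that
\begin{itemize}
\item[(a)] $H^0(Y,\mathcal M^n(j))=0$ for $j<0$ and $n\ge0$;
\item[(b)] $H^0(Y,\mathcal O_Y)=k$;
\item[(c)] $H^0(Y,\mathcal M^n)=0$ for $n\ge1$;
\item[(d)] there is $j_0\geq1$ with $H^1(Y,\mathcal M^n(j_0))=0$ and $H^0(Y,\mathcal M^n(j_0))\ne0$ for $n\ge1$.
\end{itemize}
Then $B(A,I)$ is not Noetherian.
\end{proposition}

\begin{proof}
Let $\rho_{n,j}\colon H^0(Y_{n+1},\mathcal O(j))\to H^0(Y_n,\mathcal O(j))$ be restriction. By \eqref{eq:layers}, its kernel is $H^0(Y,\mathcal M^n(j))$ and its cokernel embeds in $H^1(Y,\mathcal M^n(j))$. For $j<0$, condition (a) says that $H^0(Y_1,\mathcal O(j))=0$ and that all $\rho_{n,j}$ are injective; so $H^0(Y_n,\mathcal O(j))=0$ for all $n$, and Proposition~\ref{prop:cone} applies. For $j=0$, conditions (b) and (c) give by induction $k\subseteq H^0(Y_{n+1},\mathcal O)\hookrightarrow H^0(Y_n,\mathcal O)=k$, so $B_0=k$. For $j=j_0$, the maps $\rho_{n,j_0}$ are surjective with nonzero kernel by (d). Hence $\dim_kH^0(Y_n,\mathcal O(j_0))\ge n-1$ and $B_{j_0}$ surjects onto each of these spaces, so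 $\dim_kB_{j_0}=\infty$. Now apply Lemma~\ref{lem:graded}.
\end{proof}

Which line bundles satisfy (c) and (d) together? Let $Y$ be reduced. If $\mathcal M$ has negative degree on every component, then $\mathcal M^n(j_0)$ has no nonzero section for large $n$ and (d) fails. If $\mathcal M$ has positive degree on every component, it is ample and (c) fails. In the borderline case of degree zero, (c) fails if some power $\mathcal M^n$ is trivial, as in Example~\ref{ex:quadric}, where $\theta$ generates $\mathcal M$. So we look for a bundle of degree zero on each component with no trivial positive power. On a single $\mathbb P^1$ there is none, but two rational curves meeting in two points already carry one.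

\begin{example}\label{ex:cycle}
Let $X=X_1\cup X_2$ be obtained from two copies of $\mathbb P^1_{(u:v)}$ by gluing them transversally at $(0:1)$ and at $(1:0)$. Fix $\lambda\in k^*$. Let $\mathcal M$ be trivial on each $X_i$, glued by $1$ at $(0:1)$ and by $\lambda$ at $(1:0)$, and let $\mathcal O_X(1)$ be glued from the two copies of $\mathcal O_{\mathbb P^1}(1)$ by the identity. There is an exact sequence $0\to\mathcal M^n(j)\to\mathcal O_{X_1}(j)\oplus\mathcal O_{X_2}(j)\to k\oplus k\to0$. On global sections the second map sends a pair of forms of degree $j$ in $u,v$ to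
\[
\bigl(g_1(0,1)-g_2(0,1),\;g_1(1,0)-\lambda^ng_2(1,0)\bigr).
\]
For $j<0$ there are no forms, so (a) holds. For $j=0$ the $g_i$ are constants and the map has determinant $1-\lambda^n$. For $n=0$ the kernel is $k$, which is (b), and (c) holds exactly when $\lambda$ is not a root of unity. For $j\ge1$ the numbers $g(0,1)$ and $g(1,0)$ are the coefficients of the different monomials $v^j$ and $u^j$. The map is then onto, so $H^1(X,\mathcal M^n(j))=0$ and $\dim_kH^0(X,\mathcal M^n(j))=2(j+1)-2=2j$ for every $n$, and (d) holds with $j_0=1$. In words: a constant that is carried once around the cycle returns multiplied by $\lambda^n$, whereas a form of positive degree has independent values at the two points and can absorb this factor.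
\end{example}

The example is not yet a counterexample, since two lines in $\mathbb P^3$ do not meet twice. It remains to find a curve of this kind on a surface in $\mathbb P^3$, where the Gorenstein property of the cone is automatic, with such a bundle as its conormal bundle.

\section{Three twisted cubics on a quadric}\label{sec:cubics}

We take $Y$ on the quadric $Q$, because then $\mathcal M$ can be computed from bidegrees. Let $\mathcal O_Q(a,b)$ be the line bundle whose sections are the forms of degree $a$ in $s,t$ and degree $b$ in $u,v$; thus $\mathcal O_{\mathbb P^3}(j)|_Q=\mathcal O_Q(j,j)$. For $Y\subset Q$ write $\mathcal O_Y(a,b)=\mathcal O_Q(a,b)|_Y$. At a point $y\in\mathbb P^3$ we regard forms as elements of the local ring $(\mathcal O_{\mathbb P^3,y},\mathfrak m_y)$ by setting a coordinate that does not vanish at $y$ equal to $1$.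

\begin{lemma}\label{lem:conormal}
Let $Y=\{\gamma=0\}\subset Q$ be a curve of bidegree $(a,b)$ with ideal sheaf $\mathcal J\subset\mathcal O_{\mathbb P^3}$. Let $f$ be a form of degree $e$ that vanishes on the scheme $Y$ and satisfies
\begin{equation}\label{eq:mingen}
f\notin\mathfrak m_y\mathcal J_y\quad\text{for every closed point }y\in Y .
\end{equation}
Then the ideal sheaf $\mathcal I=\mathcal J/(f)$ of $Y$ in $Z=\{f=0\}$ is invertible, and
\[
\mathcal I/\mathcal I^2\cong\mathcal O_Y(e-2-a,\;e-2-b).
\]
\end{lemma}

\begin{proof}
Let $y\in Y$ be closed. Then $\mathcal J_y=(q,\tilde\gamma)$, where $\tilde\gamma$ lifts a local equation of $Y$ in $Q$, and $q,\tilde\gamma$ is a regular sequence because $\mathcal O_{Q,y}$ is a domain. Hence $\mathcal J_y/\mathcal J_y^2$ is free over $\mathcal O_{Y,y}$ with basis $q,\tilde\gamma$, and $\mathcal J_y/\mathfrak m_y\mathcal J_y$ has dimension $2$. By \eqref{eq:mingen} and Nakayama's lemma, $\mathcal J_y=(f,w)$ for some $w$, so $\mathcal I_y=w\mathcal O_{Z,y}$. The ring $\mathcal O_{Z,y}$ is Cohen--Macaulay of dimension $2$ and $\mathcal O_{Z,y}/(w)=\mathcal O_{Y,y}$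 has dimension $1$, so $w$ is a nonzerodivisor. Off $Y$ we have $\mathcal I=\mathcal O_Z$. Thus $\mathcal I$ is invertible.

We compute the determinant of the rank two bundle $\mathcal J/\mathcal J^2$ in two ways. Both $q$ and $f$ are part of a basis at every point of $Y$, so multiplication by them gives exact sequences of vector bundles on $Y$,
\[
0\to\mathcal O_Y(-2,-2)\xrightarrow{\;q\;}\mathcal J/\mathcal J^2\to\mathcal J/(\mathcal J^2+(q))\to0,
\]
\[
0\to\mathcal O_Y(-e,-e)\xrightarrow{\;f\;}\mathcal J/\mathcal J^2\to\mathcal J/(\mathcal J^2+(f))\to0 .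
\]
The first quotient is the conormal bundle of $Y$ in $Q$, namely $\mathcal O_Q(-Y)|_Y=\mathcal O_Y(-a,-b)$, and the second is $\mathcal I/\mathcal I^2$. The determinant of the middle term is the tensor product of the outer terms, so $\mathcal O_Y(-2-a,-2-b)\cong\mathcal O_Y(-e,-e)\otimes\mathcal I/\mathcal I^2$.
\end{proof}

Condition \eqref{eq:mingen} cannot be dropped: if $f\in\mathfrak m_y\mathcal J_y$, then $\mathcal I_y/\mathfrak m_y\mathcal I_y=\mathcal J_y/\mathfrak m_y\mathcal J_y$ has dimension $2$ and $\mathcal I_y$ is not principal.

If $a=b$, the lemma gives $\mathcal M\cong\mathcal O_Y(e-2-a)$, which has degree zero only when it is trivial. So the bidegree must be unbalanced, and we use rational curves of bidegree $(1,2)$. For $\lambda_i\in k^*$ put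
\[
\gamma_i=sv^2-\lambda_itu^2,\qquad C_i=\{\gamma_i=0\}\subset Q .
\]
The equation is linear in $s,t$ with coefficients $v^2$ and $-\lambda_iu^2$ that have no common zero. So $C_i$ is the graph of $(u:v)\mapsto(s:t)=(\lambda_iu^2:v^2)$, it is isomorphic to $\mathbb P^1_{(u:v)}$, and
\begin{equation}\label{eq:degree}
\mathcal O_Q(a,b)|_{C_i}\cong\mathcal O_{\mathbb P^1}(2a+b).
\end{equation}
Substituting $s=\lambda_iu^2$, $t=v^2$ gives the parametrization $(\lambda_iu^3:\lambda_iu^2v:uv^2:v^3)$. In the coordinates $x_0,x_1,\lambda_ix_2,\lambda_ix_3$ this is the standard twisted cubic, whose ideal is generated by the $2\times2$ minors of the matrix with rows $(x_0,x_1,\lambda_ix_2)$ and $(x_1,\lambda_ix_2,\lambda_ix_3)$; up to units these are the generators of $P_i$. We name two of them and restrict them to $Q$: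
\begin{equation}\label{eq:h}
h_i=x_1^2-\lambda_ix_0x_2,\quad h_i|_Q=s\gamma_i,\qquad h_i'=x_1x_3-\lambda_ix_2^2,\quad h_i'|_Q=t\gamma_i .
\end{equation}
For $\lambda_i\ne\lambda_{i'}$ the points $(\lambda_iu^2:v^2)$ and $(\lambda_{i'}u^2:v^2)$ agree exactly when $uv=0$. So any two of the curves meet exactly in the $k$-points
\[
y_0=\{s=u=0\}=(0:0:0:1),\qquad y_\infty=\{t=v=0\}=(1:0:0:0),
\]
as in Example~\ref{ex:cycle}.

How many curves are needed, and which degree $e$? If $Y$ is the union of $m$ of them, it has bidegree $(m,2m)$, and by Lemma~\ref{lem:conormal} and \eqref{eq:degree} the degree of $\mathcal M$ on each component is $2(e-2-m)+(e-2-2m)=3e-6-4m$. This vanishes only if $3$ divides $m$, and the smallest solution is $m=3$, $e=6$. Two curves would be enough to form a cycle; the third is there to make the degree zero, and $\lambda_3$ only has to differ from $\lambda_1,\lambda_2$.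

From now on $\lambda_1,\lambda_2,\lambda_3$ are as in Theorem~\ref{thm:explicit}, and
\[
\gamma=\gamma_1\gamma_2\gamma_3,\qquad Y=\{\gamma=0\}\subset Q,\qquad J=P_1\cap P_2\cap P_3 .
\]
The $C_i$ are distinct integral curves and the local rings of $Q$ are factorial, so locally $(\gamma)=\bigcap_i(\gamma_i)$. Hence $Y$ is reduced with components $C_1,C_2,C_3$, the sheaf $\widetilde J$ is the ideal sheaf $\mathcal J$ of $Y$, and $\dim S/J=2$.

\begin{lemma}\label{lem:cohomology}
The line bundle $\mathcal M=\mathcal O_Y(1,-2)$ satisfies conditions \textup{(a)--(d)} of Proposition~\ref{prop:criterion}, with any $j_0\ge3$.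
\end{lemma}

\begin{proof}
By \eqref{eq:degree}, $\mathcal M^n(j)=\mathcal O_Y(n+j,-2n+j)$ restricts to $\mathcal O_{\mathbb P^1}(3j)$ on each $C_i$. Since $Y$ is reduced, $\mathcal O_Y\to\bigoplus_i\mathcal O_{C_i}$ is injective, so a section of a line bundle on $Y$ is determined by its restrictions to the $C_i$. Recall that $\mathcal O_{\mathbb P^1}(r)$ has nonzero sections exactly for $r\ge0$, only constants for $r=0$, and vanishing $H^1$ for $r\ge-1$.

(a) For $j<0$ all three restrictions of a section vanish.

(b) A section of $\mathcal O_Y$ is a constant $a_i\in k$ on $C_i$, and evaluation at the common $k$-point $y_0$ gives $a_1=a_2=a_3$.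

(c) We find the gluing data of $\mathcal M$. On $C_i$ we have $(s:t)=(\lambda_iu^2:v^2)$, so $v\ne0$ implies $t\ne0$, and $u\ne0$ implies $s\ne0$. Therefore $\varepsilon=t/v^2$ generates $\mathcal M$ on $U=Y\cap\{v\ne0\}$, which contains $y_0$, and $\varepsilon'=s/u^2$ generates $\mathcal M$ on $U'=Y\cap\{u\ne0\}$, which contains $y_\infty$. The equation $sv^2=\lambda_itu^2$ says that
\begin{equation}\label{eq:cocycle}
\varepsilon'=\lambda_i\varepsilon\quad\text{on }C_i\cap U\cap U' .
\end{equation}
So $\varepsilon$ and $\lambda_i^{-1}\varepsilon'$ glue to a nowhere vanishing section $\tau_i$ of $\mathcal M|_{C_i}$. Let $\sigma$ be a section of $\mathcal M^n$, $n\ge1$. Then $\sigma|_{C_i}=a_i\tau_i^n$ with $a_i\in k$. In the fiber at $y_0$ the value of $\sigma$ is $a_i\varepsilon^n$ for each $i$, so $a_1=a_2=a_3=a$. In the fiber at $y_\infty$ the value is $a\lambda_i^{-n}\varepsilon'^n$ for each $i$, so $a\lambda_1^{-n}=a\lambda_2^{-n}$. Since $(\lambda_1/\lambda_2)^n\neq1$, we get $a=0$ and $\sigma=0$.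

(d) The curves $C_i$ are tangent at $y_0$ and $y_\infty$, so matching values at these points no longer describes the sections, and we filter $\mathcal O_Y$ instead. The kernel of $\mathcal O_Y\to\mathcal O_{C_2\cup C_3}$ is $\mathcal O_Q(-C_2-C_3)/\mathcal O_Q(-Y)=\mathcal O_Q(-2,-4)|_{C_1}$, of degree $-8$ by \eqref{eq:degree}. The kernel of $\mathcal O_{C_2\cup C_3}\to\mathcal O_{C_3}$ is $\mathcal O_Q(-C_3)/\mathcal O_Q(-C_2-C_3)=\mathcal O_Q(-1,-2)|_{C_2}$, of degree $-4$. Tensoring with $\mathcal L=\mathcal M^n(j)$ gives exact sequences
\[
0\to\mathcal O_{\mathbb P^1}(3j-8)\to\mathcal L\to\mathcal L|_{C_2\cup C_3}\to0,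
\]
\[
0\to\mathcal O_{\mathbb P^1}(3j-4)\to\mathcal L|_{C_2\cup C_3}\to\mathcal O_{\mathbb P^1}(3j)\to0 ,
\]
whose rank one terms do not depend on $n$. For $j\ge3$ the three degrees are positive. The second sequence gives $H^1(\mathcal L|_{C_2\cup C_3})=0$, the first then gives $H^1(\mathcal L)=0$, and $H^0(\mathcal L)\supseteq H^0(\mathcal O_{\mathbb P^1}(3j-8))\neq0$.
\end{proof}

\begin{remark}
The hypothesis on $\lambda_1/\lambda_2$ is used only in (c). If $\lambda_1^n=\lambda_2^n=\lambda_3^n=\mu$, then $\varepsilon'^n=\mu\varepsilon^n$ on $U\cap U'$ by \eqref{eq:cocycle}, so $\mathcal M^n\cong\mathcal O_Y$ and (c) fails. Over a field algebraic over a finite field this happens for every choice of the $\lambda_i$.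
\end{remark}

\begin{proposition}\label{prop:sextic}
Let $f\in J$ be a form of degree $6$ satisfying \eqref{eq:mingen}, and let $A=k[[x_0,\dots,x_3]]/(f)$ and $I=JA$. Then $A$ is Gorenstein of dimension $3$, $\operatorname{height}I=1$, and $B(A,I)$ is not Noetherian.
\end{proposition}

\begin{proof}
The first two assertions are part of Proposition~\ref{prop:cone}. By Lemma~\ref{lem:conormal} with $(a,b)=(3,6)$ and $e=6$, the sheaf $\mathcal I$ is invertible and $\mathcal I/\mathcal I^2\cong\mathcal O_Y(1,-2)$. Lemma~\ref{lem:cohomology} and Proposition~\ref{prop:criterion} give the last assertion.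
\end{proof}

\section{Two choices of the sextic}\label{sec:sextics}

A sextic $f\in J$ restricts on $Q$ to $r\gamma$ with $r$ of bidegree $(6,6)-(3,6)=(3,0)$, a cubic form in $s,t$. At a point of $Y$ where $r\ne0$, condition \eqref{eq:mingen} holds because $f$ restricts to a local equation of $Y$ in $Q$. At the finitely many points of $Y$ where $r=0$ it has to be arranged through a term $qg$ with $g\in S_4$. For Theorem~\ref{thm:explicit} we take $r=s^3$, which leaves the single point $y_0$, and $g=x_3^4$, which does not vanish there.

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]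
We have $f=x_3^4q+h_1h_2h_3$. Since $q\in J$ and $h_1h_2h_3\in P_1P_2P_3\subseteq J$, the form $f$ lies in $J$, and $f|_Q=s^3\gamma$ by \eqref{eq:h}. By Proposition~\ref{prop:sextic} it suffices to check \eqref{eq:mingen}.

Let $y\in Y$, $y\ne y_0$. On $C_i$ the equation $s=0$ forces $u=0$, which is the point $y_0$; so $s$ does not vanish at $y$. The image of $f$ in $\mathcal J_y/(q)=\mathcal O_Q(-Y)_y$ is then a unit times the generator $\gamma$, so it does not lie in $\mathfrak m_y\mathcal O_Q(-Y)_y$, and $f\notin\mathfrak m_y\mathcal J_y$.

Let $y=y_0$ and set $x_3=1$. Then $q=x_0-x_1x_2$, and on $Q$ we have $x_1=s/t$, $x_2=u/v$. Dividing $\gamma_i$ by $tv^2$ shows that $\tilde\gamma_i=x_1-\lambda_ix_2^2$ lifts a local equation of $C_i$, so $\mathcal J_y=(q,\tilde\gamma)$ with $\tilde\gamma=\tilde\gamma_1\tilde\gamma_2\tilde\gamma_3$. Now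
\[
x_1\tilde\gamma_i-\lambda_ix_2q=x_1^2-\lambda_ix_1x_2^2-\lambda_ix_0x_2+\lambda_ix_1x_2^2=h_i .
\]
In the product of these three expressions every term other than $x_1^3\tilde\gamma$ is divisible by $x_2q$, so $h_1h_2h_3=x_1^3\tilde\gamma+qw$ with $w\in(x_2)\subseteq\mathfrak m_y$. Hence $f=(1+w)q+x_1^3\tilde\gamma\equiv q$ modulo $\mathfrak m_y\mathcal J_y$. The classes of $q,\tilde\gamma$ are a basis of $\mathcal J_y/\mathfrak m_y\mathcal J_y$, so $f\notin\mathfrak m_y\mathcal J_y$.
\end{proof}

For Theorem~\ref{thm:normal} we want $Z$ smooth. All surfaces $F+qg=0$ with fixed $F$ contain the curve $\{F=q=0\}$, so we choose $r$ with distinct roots to make this curve reduced, and we treat its points by hand. Off this curve we use Bertini's theorem in the following form: if $K$ is algebraically closed of characteristic zero and $W$ is a vector space of forms of the same degree with common zero set $D\subset\mathbb P^3_K$, then for $f$ in a nonempty Zariski open subset of $W$ the surface $f=0$ is smooth outside $D$.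

\begin{proof}[Proof of Theorem~\ref{thm:normal}]
Take $\lambda_i=i$, and let $F=\prod_{i=1}^3(h_i-ih_i')\in P_1P_2P_3\subseteq J$. By \eqref{eq:h}, $F|_Q=r\gamma$ with $r=(s-t)(s-2t)(s-3t)$. For $g\in S_4$ put $f=F+qg\in J$. Let $K$ be an algebraic closure of $k$. We show that for suitable $g$ the form $f$ and its partial derivatives have no common zero in $\mathbb P^3(K)$.

The curve $D=\{r\gamma=0\}\subset Q$ is the union of six distinct smooth irreducible curves, the lines $s=it$ and the cubics $C_i$. Let $\Sigma$ be the finite set of $K$-points lying on at least two of them.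

\emph{Points off $D$.} The space $W=KF+q(S_4\otimes K)$ has common zero set $\{F=q=0\}=D$, and $F\notin q(S_4\otimes K)$ because $F|_Q\ne0$. The open set given by Bertini's theorem may be taken stable under scalars, and it contains an element in which the coefficient of $F$ is nonzero. So it meets $F+q(S_4\otimes K)$, and $\{f=0\}$ is smooth off $D$ for $g$ in a nonempty open subset of $S_4\otimes K$.

\emph{Points of $D\setminus\Sigma$.} At such a point $y$ the function $f|_Q=r\gamma$ is a unit times the local equation of a smooth curve on $Q$. Its differential at $y$ is nonzero, so $df_y\ne0$ for every $g$.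

\emph{Points of $\Sigma$.} At $y\in\Sigma$ the function $F|_Q$ vanishes to order at least two, so $dF_y$ vanishes on $T_yQ=\ker dq_y$. As $Q$ is smooth, $dq_y\neq0$ and $dF_y=\eta_y\,dq_y$ for some $\eta_y\in K$. Since $q(y)=0$, we get $df_y=(\eta_y+g(y))\,dq_y$, which is nonzero for $g$ outside an affine hyperplane of $S_4\otimes K$.

Finitely many nonempty open subsets of $S_4\otimes K$ have nonempty open intersection, and $S_4$ is dense in $S_4\otimes K$ because $k$ is infinite. Fix $g\in S_4$ in the intersection. Then the ideal $\mathfrak j=(f,\partial f/\partial x_0,\dots,\partial f/\partial x_3)$ of $S$ is $\mathfrak m$-primary.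

Let $y\in Y$ be a closed point. If $f$ were in $\mathfrak m_y^2$, then $f$ and its derivatives would vanish at $y$. So $f\notin\mathfrak m_y^2\supseteq\mathfrak m_y\mathcal J_y$, and Proposition~\ref{prop:sextic} applies to $f$.

It remains to examine the singularities of $A=T/(f)$, $T=k[[x_0,\dots,x_3]]$. Let $\mathfrak p\ne\mathfrak mT$ be a prime of $T$ containing $f$. Since $\mathfrak j\not\subseteq\mathfrak p$, some $\partial f/\partial x_i$ is not in $\mathfrak p$. The derivation $\partial/\partial x_i$ extends to $T_{\mathfrak p}$ and maps $\mathfrak p^2T_{\mathfrak p}$ into $\mathfrak pT_{\mathfrak p}$, so $f\notin\mathfrak p^2T_{\mathfrak p}$. As $T_{\mathfrak p}$ is regular, $A_{\mathfrak p}=T_{\mathfrak p}/(f)$ is regular; this is the Jacobian criterion. Thus $A$ is regular on its punctured spectrum, and it is not regular because $f\in\mathfrak m^6$. Serre's criterion says that a Noetherian ring is normal if it is regular at primes of height at most $1$ and has depth at least $\min(2,\operatorname{height}\mathfrak p)$ at every prime $\mathfrak p$. The first condition holds because the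 maximal ideal has height $3$, and the second because $A$ is Cohen--Macaulay. A normal local ring is a domain.
\end{proof}

Characteristic zero was used for the choice of the $\lambda_i$ and of $r$, and in Bertini's theorem.

\section{Larger dimension and height}\label{sec:higher}

Adjoining a variable raises $\dim A$ by one. The height of the ideal stays the same if the variable is left out of the ideal, and rises by one if it is put in. In both cases the old endomorphism ring is a quotient of the new one. Recall that for $I=(a_1,\dots,a_r)$ the modules $H^i_I(M)$ are the cohomology of the \v Cech complex $\check C(\underline a;M)$, with terms $\bigoplus M_{a_{i_1}\cdots a_{i_p}}$. In particular $H^i_{IA'}(A')=H^i_I(A)\otimes_AA'$ for a flat $A$-algebra $A'$.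

\begin{lemma}\label{lem:variable}
Let $A$ be a Gorenstein local ring of dimension $d$, $I$ an ideal of height $c$, and $A'=A[[z]]$, a Gorenstein local ring of dimension $d+1$.
\begin{itemize}
\item[(i)] The ideal $IA'$ has height $c$, and $B(A,I)$ is a quotient ring of $B(A',IA')$.
\item[(ii)] The ideal $I'=IA'+zA'$ has height $c+1$, and $B(A,I)$ is a quotient ring of $B(A',I')$.
\end{itemize}
\end{lemma}

\begin{proof}
The rings $A'/IA'=(A/I)[[z]]$ and $A'/I'=A/I$ have dimensions $d-c+1$ and $d-c$, which gives the heights. Let $H=H^c_I(A)$.

(i) By flatness $H'=H^c_{IA'}(A')=H\otimes_AA'$, and $H'/zH'=H\otimes_AA'/zA'=H$. An $A'$-endomorphism of $H'$ induces an $A$-endomorphism of $H'/zH'$. This is a ring homomorphism $B(A',IA')\to B(A,I)$, and it is onto because $b\otimes1\mapsto b$.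

(ii) The \v Cech complex of $\underline a,z$ has the subcomplex $\check C(\underline a;A')_z[-1]$ with quotient $\check C(\underline a;A')$. Writing $L^i=H^i_{IA'}(A')=H^i_I(A)\otimes_AA'$, we get an exact sequence
\[
L^c\to(L^c)_z\to H^{c+1}_{I'}(A')\to L^{c+1}\to(L^{c+1})_z
\]
whose outer maps are, up to sign, the localization maps. The sequence $0\to A'\xrightarrow{z}A'\to A\to0$ stays exact after tensoring over $A$ with any module, since its last term is $A$-flat. So $z$ is injective on $L^{c+1}$, the last map is injective, and
\[
H''=H^{c+1}_{I'}(A')=(L^c)_z/L^c=H\otimes_A(A'_z/A')=\bigoplus_{i\ge1}Hz^{-i}.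
\]
Multiplication by $z$ maps $Hz^{-i}$ isomorphically onto $Hz^{-i+1}$ for $i\ge2$ and kills $Hz^{-1}$, so $0:_{H''}z=Hz^{-1}\cong H$. Every $A'$-endomorphism of $H''$ preserves this submodule. Restriction is a ring homomorphism $B(A',I')\to B(A,I)$, and it is onto because the $A'$-linear map $b\otimes1$ on $H\otimes_A(A'_z/A')$ restricts to $b$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
If $c=0$ or $d-c\le1$, apply Proposition~\ref{prop:positive}. Let $c\ge1$ and $d-c\ge2$. Start from the pair of Theorem~\ref{thm:explicit} with $k=\mathbb Q$ and $\lambda_i=i$, of dimension $3$ and height $1$. Applying Lemma~\ref{lem:variable}(ii) $c-1$ times gives dimension $c+2$ and height $c$; applying Lemma~\ref{lem:variable}(i) $d-c-2$ times then gives a complete local hypersurface ring of dimension $d$ with an ideal of height $c$. Its endomorphism ring has a quotient that is not Noetherian, so it is not Noetherian.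
\end{proof}

\begin{thebibliography}{1}
\bibitem{Schenzel}
Peter Schenzel, \emph{On connectedness and indecomposibility of local cohomology modules}, arXiv:0810.4774 (2008).
\end{thebibliography}
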